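\title{Indestructible Blaschke products that are not maximal}

\begin{abstract}
A Blaschke product is indestructible if it remains a Blaschke product after post-composition with every conformal automorphism of the unit disk, and it is maximal if, up to such a post-composition, it solves the Schwarz-lemma extremal problem for its own critical set. Maximal Blaschke products are indestructible. We show that the converse fails. Among the locally injective holomorphic self-maps of the disk that are not automorphisms, the indestructible Blaschke products form a dense $G_\delta$ set, and none of them is maximal. Moreover, every critical set of a bounded analytic function is the critical set of a continuum of pairwise inequivalent indestructible Blaschke products, and exactly one equivalence class consists of maximal ones. The proof combines the Baire category theorem with an approximation by finite Blaschke products composed with universal coverings of finitely punctured disks.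
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb D=\{z\in\mathbb C:|z|<1\}$, and let $H^\infty$ be the space of bounded analytic functions on $\mathbb D$ with the norm $\|f\|_\infty=\sup_{\mathbb D}|f|$. For $a\in\mathbb D$ put
\[
T_a(w)=\frac{w-a}{1-\bar a w}.
\]
The conformal automorphisms of $\mathbb D$ are the maps $\kappa T_a$ with $|\kappa|=1$; they form the group $\operatorname{Aut}(\mathbb D)$. A \emph{Blaschke product} is a nonconstant function of the form
\[
B(z)=\kappa\, z^m\prod_k \frac{-|p_k|}{p_k}\,T_{p_k}(z),
\]
where $|\kappa|=1$, $m\ge0$ is an integer, and $(p_k)$ is a finite or infinite sequence in $\mathbb D\setminus\{0\}$ with $\sum_k(1-|p_k|)<\infty$. Unimodular constants are not counted as Blaschke products. If $B$ has finitely many zeros, it is \emph{finite}, and the number of its zeros, counted with multiplicity, is its \emph{degree}.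

A Blaschke product has the largest modulus that a self-map of $\mathbb D$ with the given zeros can have. This property singles out the value $0$, and it can be lost when $0$ is replaced by another value. A Blaschke product $B$ is \emph{indestructible} if $T\circ B$ is a Blaschke product for every $T\in\operatorname{Aut}(\mathbb D)$.

A second class of Blaschke products arises from prescribing critical points instead of zeros. A sequence $\mathcal C=(z_j)$ in $\mathbb D$, possibly finite or empty, is an \emph{$H^\infty$ critical set} if there is a nonconstant $f\in H^\infty$ whose critical points are precisely the points of $\mathcal C$, counting multiplicities: $f'$ has a zero of order exactly $m$ at a point that occurs $m$ times in $\mathcal C$, and $f'\ne0$ on $\mathbb D\setminus\mathcal C$. We then say that $f$ has \emph{critical set} $\mathcal C$. Let $\mathcal F_{\mathcal C}$ be the set of all $f\in H^\infty$ such that $f'$ vanishes at every point of $\mathcal C$ with at least the prescribed multiplicity. We use the following theorem of Kraus and Roth without proof.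

\begin{theorem}[Kraus--Roth]\label{thm:KR}
Let $\mathcal C$ be an $H^\infty$ critical set, and let $N$ be the number of times that $0$ appears in $\mathcal C$. Then the extremal problem
\[
\max\{\operatorname{Re}f^{(N+1)}(0): f\in\mathcal F_{\mathcal C},\ \|f\|_\infty\le1\}
\]
has a unique solution $B_{\mathcal C}$. It is an indestructible Blaschke product with critical set exactly $\mathcal C$, and $B_{\mathcal C}(0)=0$, $B_{\mathcal C}^{(N+1)}(0)>0$. If $\mathcal C$ consists of $m$ points, then $B_{\mathcal C}$ is a finite Blaschke product of degree $m+1$; otherwise it is an infinite Blaschke product.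
\end{theorem}

For $\mathcal C=\emptyset$ this is the Schwarz lemma, with $B_\emptyset(z)=z$. In general the extremal problem measures how much a map can expand the hyperbolic metric when it is forced to branch at $\mathcal C$. To see this, let $0\notin\mathcal C$ and let $g\in\mathcal F_{\mathcal C}$ map $\mathbb D$ into $\mathbb D$. For a suitable unimodular $\kappa$ the function $\kappa T_{g(0)}\circ g$ lies in $\mathcal F_{\mathcal C}$ and has derivative $|g'(0)|/(1-|g(0)|^2)$ at $0$. Hence
\begin{equation}\label{eq:extremal}
\frac{|g'(0)|}{1-|g(0)|^2}\le B_{\mathcal C}'(0),
\end{equation}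
with equality if and only if $g=T\circ B_{\mathcal C}$ for some $T\in\operatorname{Aut}(\mathbb D)$.

Call two self-maps $f,g$ of $\mathbb D$ \emph{equivalent} if $g=T\circ f$ for some $T\in\operatorname{Aut}(\mathbb D)$. Equivalent maps have the same critical set, because $T'$ has no zeros. A \emph{maximal Blaschke product} is a function equivalent to $B_{\mathcal C}$ for some $H^\infty$ critical set $\mathcal C$; this $\mathcal C$ is then necessarily its own critical set. By Theorem~\ref{thm:KR}, every maximal Blaschke product is indestructible. The source of the following problem is \cite{KR}.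

\medskip
\noindent\textbf{Question.} \emph{Is every indestructible Blaschke product a maximal Blaschke product?}
\medskip

The simplest cases suggest the answer yes. Finite Blaschke products are indestructible, post-composition preserves their degree, and a product of degree $d$ has $d-1$ critical points (Lemma~\ref{lem:finite}). In degree $1$ we find the automorphisms, which are exactly the maps equivalent to $B_\emptyset$. If $b$ has degree $2$ and critical point $c$, then $T_{b(c)}\circ b$ has degree $2$ and a double zero at $c$, so $b$ is equivalent to $T_c^2$; the same holds for $B_{\{c\}}$, and therefore $b$ is maximal. For $\mathcal C=\emptyset$ the question becomes: must an indestructible Blaschke product without critical points be an automorphism? A self-map $f$ of $\mathbb D$ with zero-free derivative that is not an automorphism tends to some value $a\in\mathbb D$ along a path that runs to the unit circle (Lemma~\ref{lem:tau}). In the basic example $E(z)=\exp\bigl(-\frac{1+z}{1-z}\bigr)$ the path is the radius $[0,1)$, the value is $a=0$, and $E$, having no zeros, is not a Blaschke product. One might guess that such a value $a$ always prevents $T_a\circ f$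 from being a Blaschke product.

This guess is wrong, and it is wrong for most $f$. Let $\mathcal L$ be the set of holomorphic maps $f:\mathbb D\to\mathbb D$ with $f'(z)\neq0$ for all $z\in\mathbb D$, and let
\[
X=\mathcal L\setminus\operatorname{Aut}(\mathbb D),
\]
with the topology of locally uniform convergence. Recall that a topological space is a \emph{Baire space} if every countable intersection of dense open subsets is dense, and that a \emph{$G_\delta$ set} is a countable intersection of open sets.

\begin{theorem}\label{thm:main}
The space $X$ is a nonempty Baire space, and the indestructible Blaschke products in $X$ form a dense $G_\delta$ subset of $X$. None of them is a maximal Blaschke product. In particular, not every indestructible Blaschke product is maximal.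
\end{theorem}

The failure is not special to the empty critical set.

\begin{theorem}\label{thm:crit}
Let $\mathcal C$ be an $H^\infty$ critical set, $z_0\in\mathbb D\setminus\mathcal C$ and $t\in(0,1]$. There is an indestructible Blaschke product $g$ with critical set exactly $\mathcal C$ and
\begin{equation}\label{eq:t}
\frac{|g'(z_0)|}{1-|g(z_0)|^2}=t\,\frac{|B_{\mathcal C}'(z_0)|}{1-|B_{\mathcal C}(z_0)|^2}.
\end{equation}
For $t<1$ this $g$ is not maximal. Hence for every $\mathcal C$, finite sets and $\emptyset$ included, there is a continuum of pairwise inequivalent indestructible Blaschke products with critical set $\mathcal C$, and exactly one equivalence class consists of maximal ones.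
\end{theorem}

When $z_0=0\notin\mathcal C$, the range $(0,1]$ of $t$ cannot be enlarged: for any $g:\mathbb D\to\mathbb D$ with critical set $\mathcal C$ the left side of \eqref{eq:t} is positive and, by \eqref{eq:extremal}, at most $B_{\mathcal C}'(0)$.

The proof of Theorem~\ref{thm:main} attaches to a map $f$ and a value $a$ a number $\mu(f,a)\ge0$ that vanishes exactly when $T_a\circ f$ is a Blaschke product. The condition ``$\mu(f,a)<\varepsilon$ for all $a$'' is open in $f$ (Section~\ref{sec:defect}), so by the Baire property it suffices to show that it holds on a dense subset of $X$. Given $f\in X$, we approximate it by a finite Blaschke product $b$, for which all $\mu(b,a)$ vanish but which has critical points, and we remove the critical points by composing with the universal covering $\pi$ of their complement in $\mathbb D$. Section~\ref{sec:model} carries this out by hand in degree $2$, Section~\ref{sec:cover} computes $\mu(b\circ\pi,a)$ in general, Section~\ref{sec:generic} supplies the finite products for which the result is small, and Section~\ref{sec:baire} completes the proof. Theorem~\ref{thm:crit} follows in Section~\ref{sec:crit} by composition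 with $B_{\mathcal C}$.

\section{The defect, and indestructibility as a $G_\delta$ condition}\label{sec:defect}

\subsection*{Factorization and finite products}
We recall the standard factorization. Let $F:\mathbb D\to\mathbb D$ be holomorphic and nonconstant, with zeros $(p_k)$ repeated according to multiplicity. Then $\sum_k(1-|p_k|)<\infty$, and $F=B_Fg_F$, where $B_F$ is a Blaschke product with exactly these zeros ($B_F=1$ if there are none), so that $|B_F|=\prod_k|T_{p_k}|$, and $g_F$ is holomorphic and zero-free with $|g_F|\le1$. Thus $F$ is a Blaschke product if and only if $g_F$ is a unimodular constant, that is, if and only if $|F|=\prod_k|T_{p_k}|$. For $\sigma\in\operatorname{Aut}(\mathbb D)$ the map $T_p\circ\sigma$ is an automorphism that vanishes at $\sigma^{-1}(p)$, so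
\begin{equation}\label{eq:move}
|T_p\circ\sigma|=|T_{\sigma^{-1}(p)}|.
\end{equation}
In particular $B\circ\sigma$ is a Blaschke product whenever $B$ is, and $B\circ\sigma$ is indestructible whenever $B$ is.

\begin{lemma}\label{lem:finite}
Let $b$ be a finite Blaschke product of degree $d$. Then $b'$ has exactly $d-1$ zeros in $\mathbb D$, counted with multiplicity, and none on $\partial\mathbb D$. For every $T\in\operatorname{Aut}(\mathbb D)$ the function $T\circ b$ is a finite Blaschke product of degree $d$.
\end{lemma}

\begin{proof}
Write $b=\kappa\prod_{k=1}^dT_{p_k}$; this is holomorphic near $\overline{\mathbb D}$. For $|z|=1$ we have $1-\bar pz=z\,\overline{(z-p)}$, and so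
\[
\frac{zb'(z)}{b(z)}=\sum_{k=1}^d\frac{z(1-|p_k|^2)}{(z-p_k)(1-\bar p_kz)}=\sum_{k=1}^d\frac{1-|p_k|^2}{|z-p_k|^2}>0 .
\]
Hence $b'\neq0$ on $\partial\mathbb D$, and $zb'$ and $b$ wind equally often around $0$ along $\partial\mathbb D$. By the argument principle $zb'$ has $d$ zeros in $\mathbb D$, so $b'$ has $d-1$.

The function $F=T\circ b$ is nonconstant, continuous on $\overline{\mathbb D}$ and unimodular on $\partial\mathbb D$. It therefore has finitely many zeros, and $g_F$ extends continuously to $\overline{\mathbb D}$ with modulus $1$ on $\partial\mathbb D$. The maximum principle for $1/g_F$ gives $|g_F|\ge1$, so $F$ is a finite Blaschke product. Since $F'$ and $b'$ have the same zeros in $\mathbb D$, the degrees agree by the first part.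
\end{proof}

\subsection*{The defect}
Let $\mathcal B$ be the set of nonconstant holomorphic maps $\mathbb D\to\mathbb D$, with the topology of locally uniform convergence, which is induced by the metric $\sum_{j\ge2}2^{-j}\max_{|z|\le1-1/j}|f(z)-h(z)|$. For $F\in\mathcal B$ put $\mu(F)=\log\frac1{|g_F(0)|}\in[0,\infty)$, and for $f\in\mathcal B$ and $a\in\mathbb D$ define the \emph{defect of $f$ at $a$} by
\[
\mu(f,a)=\mu(T_a\circ f).
\]
Since $|B_{F_1F_2}|=|B_{F_1}||B_{F_2}|$, the quantity $\mu$ is additive:
\begin{equation}\label{eq:add}
\mu(\kappa F_1F_2)=\mu(F_1)+\mu(F_2)\qquad(F_1,F_2\in\mathcal B,\ |\kappa|=1).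
\end{equation}
If $f(0)\ne a$, evaluating the factorization of $T_a\circ f$ at $0$ gives
\[
\log\frac1{|T_a(f(0))|}=\sum_{f(p)=a}\log\frac1{|p|}+\mu(f,a),
\]
where the solutions of $f(p)=a$ are counted with multiplicity. So the defect is the amount by which these solutions fall short of the largest weighted count allowed by the value $f(0)$, and
\begin{equation}\label{eq:bound}
\mu(f,a)\le\log\frac1{|T_a(f(0))|}\le\infty .
\end{equation}

\begin{lemma}\label{lem:zero}
Let $f\in\mathcal B$ and $a\in\mathbb D$. Then $T_a\circ f$ is a Blaschke product if and only if $\mu(f,a)=0$. Consequently $f$ is an indestructible Blaschke product if and only if $\mu(f,a)=0$ for all $a\in\mathbb D$.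
\end{lemma}

\begin{proof}
Let $F=T_a\circ f$. Since $|g_F|\le1$, the maximum principle shows that $|g_F(0)|=1$ if and only if $g_F$ is a unimodular constant. The second statement follows because the automorphisms are the maps $\kappa T_a$, and $f=T_0\circ f$.
\end{proof}

The definition of $\mu$ involves all zeros of $F$, and locally uniform convergence sees only finitely many at a time. To control $\mu$ under limits we express it through integral means over circles inside $\mathbb D$. For $F\in\mathcal B$ and $0<r<1$ let
\[
h_r(F)=\frac1{2\pi}\int_0^{2\pi}\log\frac1{|F(re^{i\theta})|}\,d\theta .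
\]

\begin{lemma}\label{lem:means}
If $F\in\mathcal B$ has zeros $(p_k)$, then
\[
h_r(F)=\mu(F)+\sum_k\log\frac1{\max(r,|p_k|)} .
\]
In particular $\mu(F)\le h_r(F)<\infty$ for all $r$, and $h_r(F)\to\mu(F)$ as $r\to1$.
\end{lemma}

\begin{proof}
We have $\log\frac1{|F|}=\log\frac1{|g_F|}+\sum_k\log\frac1{|T_{p_k}|}$ with nonnegative terms, so we may take means term by term. The function $\log\frac1{|g_F|}$ is harmonic, so its mean over $|z|=r$ is $\mu(F)$. The mean of $\log|1-\bar pz|$ is its value $0$ at the origin, and the mean of $\log|z-p|$ is $\log\max(r,|p|)$. This gives the formula. From $\log\frac1x\le\frac{1-x}x$ we get $\log\frac1{\max(r,|p_k|)}\le\frac{1-|p_k|}r$, so the sum is finite, and for $r\ge\frac12$ it is dominated by $2\sum_k(1-|p_k|)$. Each term tends to $0$ as $r\to1$, hence so does the sum. (That the means of $\log\frac1{|B_F|}$ tend to $0$ is classical; see \cite[Thm.~II.2.4]{Garnett}.)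
\end{proof}

For $\varepsilon>0$ let
\[
U_\varepsilon=\{f\in\mathcal B:\mu(f,a)<\varepsilon\text{ for all }a\in\mathbb D\}.
\]
By Lemma~\ref{lem:zero}, $\bigcap_{k\ge1}U_{1/k}$ is exactly the set of indestructible Blaschke products. The definition of $U_\varepsilon$ imposes a condition for each $a$ in the noncompact set $\mathbb D$; the bound \eqref{eq:bound} takes care of the values near $\partial\mathbb D$, and Lemma~\ref{lem:means} of the others.

\begin{lemma}\label{lem:open}
The set $U_\varepsilon$ is open in $\mathcal B$.
\end{lemma}

\begin{proof}
Suppose that $f\in U_\varepsilon$ is the limit of maps $f_n\in\mathcal B\setminus U_\varepsilon$, and pick $a_n\in\mathbb D$ with $\mu(f_n,a_n)\ge\varepsilon$. After passing to a subsequence, $a_n\to a\in\overline{\mathbb D}$.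

Suppose $|a|=1$. With $w_n=f_n(0)\to f(0)\in\mathbb D$ we have
\[
1-|T_{a_n}(w_n)|^2=\frac{(1-|a_n|^2)(1-|w_n|^2)}{|1-\bar a_nw_n|^2}\le(1-|a_n|^2)\,\frac{1+|w_n|}{1-|w_n|}\to0,
\]
and \eqref{eq:bound} gives $\mu(f_n,a_n)\to0$, a contradiction.

Suppose $|a|<1$. Then $F_n=T_{a_n}\circ f_n$ tends to $F=T_a\circ f$ locally uniformly. Since $\mu(F)<\varepsilon$, Lemma~\ref{lem:means} gives $h_r(F)<\varepsilon$ for all $r$ close to $1$, and since $F$ has only countably many zeros we can choose such an $r$ with $F\ne0$ on $|z|=r$. On this circle $|F|$ is bounded below, so $\log|F_n|\to\log|F|$ uniformly. Therefore $\mu(f_n,a_n)\le h_r(F_n)\to h_r(F)<\varepsilon$, again a contradiction.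
\end{proof}

\section{The model case: one puncture}\label{sec:model}

Which elements of $X$ have small defect at every value? The construction is already visible, and fully explicit, in degree $2$.

For $\alpha>0$ let $E_\alpha(z)=e^{-w}$ with $w=\alpha\frac{1+z}{1-z}$. The map $z\mapsto w$ is conformal from $\mathbb D$ onto the half-plane $\operatorname{Re}w>0$, so $E_\alpha$ is a universal covering of $\mathbb D\setminus\{0\}$. It has no zeros, and hence $\mu(E_\alpha,0)=\log\frac1{|E_\alpha(0)|}=\alpha$. We claim that all other defects vanish. Write $a\in\mathbb D\setminus\{0\}$ as $a=e^{-\omega}$ with $\operatorname{Re}\omega>0$. The zeros $z_k$ of $T_a\circ E_\alpha$ are simple and correspond to $w_k=\omega+2\pi ik$, $k\in\mathbb Z$. Pulling $e^{-(w+\omega)/2}$ out of the numerator and $e^{-(w+\bar\omega)/2}$ out of the denominator, we get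
\[
T_a(e^{-w})=\frac{e^{-w}-e^{-\omega}}{1-e^{-w-\bar\omega}}=-e^{(\bar\omega-\omega)/2}\,\frac{\sinh\frac{w-\omega}2}{\sinh\frac{w+\bar\omega}2},
\]
and the exponential factor is unimodular. The product formula $\sinh\frac y2=\frac y2\prod_{k\ge1}\frac{(y-2\pi ik)(y+2\pi ik)}{(2\pi k)^2}$, applied above and below, gives
\[
|T_a(E_\alpha(z))|=\lim_{K\to\infty}\prod_{|k|\le K}\frac{|w-w_k|}{|w+\overline{w_k}|}=\prod_{k\in\mathbb Z}|T_{z_k}(z)|,
\]
because $w-w_k=\frac{2\alpha(z-z_k)}{(1-z)(1-z_k)}$ and $w+\overline{w_k}=\frac{2\alpha(1-\overline{z_k}z)}{(1-z)(1-\overline{z_k})}$. So $T_a\circ E_\alpha$ is a Blaschke product, and $\mu(E_\alpha,a)=0$ for $a\ne0$.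

Now take $b=T_c^2$ with $0<c<1$. Its only critical point is $c$, with critical value $0$. With $\alpha=\log\frac1c$, the map $\pi=T_c^{-1}\circ(-E_\alpha)$ is a universal covering of $\mathbb D\setminus\{c\}$ with $\pi(0)=T_c^{-1}(-c)=0$, and
\[
G=b\circ\pi=E_\alpha^2=E_{2\alpha}.
\]
The critical point has disappeared, so $G\in X$. The price is a defect, concentrated at the critical value of $b$ and equal to $2\log\frac1c$: the local degree of $b$ at $c$ times $\log\frac1{|c|}$. It is small when the critical point is close to the unit circle. Thus $U_\varepsilon\cap X\neq\emptyset$ for every $\varepsilon>0$.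

This does not yet produce an element of $\bigcap_kU_{1/k}\cap X$, because the maps $G$ degenerate as $c\to1$. They tend to the constant $1$; and if we normalize by passing to $T_{G(0)}\circ G$, which fixes $0$, then with $\beta=2\alpha$ the derivative at $0$ is
\[
\frac{G'(0)}{1-|G(0)|^2}=\frac{-2\beta e^{-\beta}}{1-e^{-2\beta}}=-\frac{\beta}{\sinh\beta}\to-1,
\]
so by Montel's theorem and the Schwarz lemma the limit is the automorphism $-z$. To keep away from the automorphisms while the defects tend to $0$, we need the same construction near an arbitrary $f\in X$, with $b$ of high degree, and a Baire space from which the automorphisms have been removed.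

\section{Removing critical points by a universal covering}\label{sec:cover}

Let $C$ be a nonempty finite subset of $\mathbb D\setminus\{0\}$. By the uniformization theorem, the bounded domain $\mathbb D\setminus C$ has a holomorphic universal covering $\pi_C:\mathbb D\to\mathbb D\setminus C$, which we normalize by $\pi_C(0)=0$ and $\pi_C'(0)>0$. We use the following standard properties of $\pi=\pi_C$.
\begin{itemize}
\item[(i)] $\pi$ is surjective and locally biholomorphic; in particular $\pi'$ has no zeros.
\item[(ii)] Every holomorphic $\varphi:\mathbb D\to\mathbb D\setminus C$ with $\varphi(0)=0$ has the form $\varphi=\pi\circ\psi$ with $\psi:\mathbb D\to\mathbb D$ holomorphic and $\psi(0)=0$.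
\item[(iii)] If $\pi(z)=\pi(z')$, there is a deck transformation, that is, a $\gamma\in\operatorname{Aut}(\mathbb D)$ with $\pi\circ\gamma=\pi$, such that $\gamma(z)=z'$.
\end{itemize}
Two things are needed: composition with $\pi$ changes a function only slightly when the punctures are near $\partial\mathbb D$, and it creates a defect only at the punctures.

\begin{lemma}\label{lem:identity}
Let $C_n\subset\mathbb D\setminus\{0\}$ be nonempty finite sets with $r_n=\min_{c\in C_n}|c|\to1$. Then $\pi_n=\pi_{C_n}$ tends to the identity locally uniformly.
\end{lemma}

\begin{proof}
The map $z\mapsto r_nz$ sends $\mathbb D$ into $\mathbb D\setminus C_n$, so by (ii) $r_nz=\pi_n(\psi_n(z))$ with $\psi_n:\mathbb D\to\mathbb D$ and $\psi_n(0)=0$. The Schwarz lemma for $\psi_n$ and for $\pi_n$ gives $r_n=\pi_n'(0)|\psi_n'(0)|\le\pi_n'(0)\le1$. Hence every locally uniform limit of a subsequence of $(\pi_n)$ is bounded by $1$, fixes $0$ and has derivative $1$ at $0$; it is the identity by the equality case of the Schwarz lemma. Montel's theorem then gives the convergence of the whole sequence.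
\end{proof}

With more than one puncture there is no formula like that of Section~\ref{sec:model}. Instead we use the deck transformations to push the zero-free factor down to $\mathbb D\setminus C$, where the maximum principle applies.

\begin{lemma}\label{lem:coverdefect}
Let $\pi=\pi_C$. Then $\mu(\pi,p)=\log\frac1{|p|}$ for $p\in C$, and $\mu(\pi,p)=0$ for $p\in\mathbb D\setminus C$.
\end{lemma}

\begin{proof}
Let $F=T_p\circ\pi$. If $p\in C$, then $F$ has no zeros, so $\mu(F)=\log\frac1{|F(0)|}=\log\frac1{|p|}$.

Let $p\notin C$, and put $u=\log\frac1{|g_F|}$, a nonnegative harmonic function on $\mathbb D$. The zeros of $F$ are the points $q$ of the fiber $\pi^{-1}(p)$, and they are simple by (i). A deck transformation $\gamma$ permutes this fiber, so \eqref{eq:move} gives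
\[
|B_F\circ\gamma|=\prod_q|T_{\gamma^{-1}(q)}|=|B_F|.
\]
Also $F\circ\gamma=F$. Dividing, we get $u\circ\gamma=u$ off the fiber, and by continuity everywhere. By (iii), $u$ is constant on every fiber of $\pi$, so $u=\tilde u\circ\pi$ for a function $\tilde u\ge0$ on $\mathbb D\setminus C$, and $\tilde u$ is harmonic by (i). From $|F|\le|g_F|$ we obtain
\[
0\le\tilde u\le\log\frac1{|T_p|}\quad\text{on }\mathbb D\setminus C .
\]
Since $p\notin C$, the right side is bounded near each point of $C$. A bounded harmonic function on a punctured neighborhood of a point extends harmonically across it, so $\tilde u$ extends to a harmonic function on $\mathbb D$. The right side tends to $0$ at $\partial\mathbb D$, so the maximum principle gives $\tilde u\le0$. Hence $u=0$ and $\mu(F)=u(0)=0$.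
\end{proof}

\begin{proposition}\label{prop:formula}
Let $b$ be a finite Blaschke product of degree at least $2$ with $b'(0)\neq0$, let $C$ be the set of its critical points in $\mathbb D$, and let $G=b\circ\pi_C$. For $p\in\mathbb D$ let $m_p$ be the order of the zero of $b-b(p)$ at $p$. Then $G\in X$, and
\begin{equation}\label{eq:formula}
\mu(G,a)=\sum_{c\in C,\ b(c)=a}m_c\log\frac1{|c|}\qquad(a\in\mathbb D).
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:finite}, $C$ is finite and nonempty, and $0\notin C$ by assumption. Write $\pi=\pi_C$. The derivative $G'=(b'\circ\pi)\,\pi'$ has no zeros because $\pi$ omits $C$, so $G\in\mathcal L$. By Lemma~\ref{lem:finite}, $T_a\circ b=\kappa\prod_{p\in b^{-1}(a)}T_p^{m_p}$ is a finite product, so $T_a\circ G=\kappa\prod_p(T_p\circ\pi)^{m_p}$. Additivity \eqref{eq:add} gives $\mu(G,a)=\sum_pm_p\,\mu(\pi,p)$, and Lemma~\ref{lem:coverdefect} turns this into \eqref{eq:formula}. The defect of $G$ at a critical value of $b$ is positive, while all defects of an automorphism vanish. So $G\notin\operatorname{Aut}(\mathbb D)$.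
\end{proof}

When $b$ is close to a map with zero-free derivative, every $|c|$ in \eqref{eq:formula} is close to $1$. That alone does not make the sum small: the degree of $b$ is not controlled, and with it neither the multiplicities $m_c$ nor the number of critical points that share a critical value. The next section shows that a small perturbation of $b$ reduces the sum to at most one term, with $m_c=2$.

\section{Finite Blaschke products with distinct critical values}\label{sec:generic}

Let $b$ be a finite Blaschke product of degree $d\ge2$, with critical points $c_1,\dots,c_{d-1}\in\mathbb D$ listed with multiplicity. We call $b$ \emph{generic} if the values $b(c_1),\dots,b(c_{d-1})$ are pairwise distinct. Then the $c_i$ are distinct, so they are simple zeros of $b'$ and $m_{c_i}=2$. We first find one generic product of each degree, and then show by analyticity that the generic products are dense. We use Hurwitz's theorem in this form: if $\phi_n\to\phi$ locally uniformly in $\mathbb D$ and $\phi$ has no zeros on the boundary of a closed disk contained in $\mathbb D$, then for large $n$ the functions $\phi_n$ and $\phi$ have the same number of zeros in that disk.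

\begin{lemma}\label{lem:exist}
For every $d\ge2$ there is a generic Blaschke product of degree $d$.
\end{lemma}

\begin{proof}
We use induction on $d$; the product $z^2$ has a single critical point and is generic. Let $b$ be generic of degree $d-1\ge2$ with critical points $c_1,\dots,c_{d-2}$, and add one zero close to the boundary: $b_s=b\,T_s$ with $0<s<1$. We show that $b_s$ is generic for $s$ near $1$, because the old critical values barely move up to sign and the new one is close to $\partial\mathbb D$.

Since $T_s(z)+1=\frac{(1-s)(1+z)}{1-sz}$, we have $T_s\to-1$, $b_s\to-b$ and $b_s'\to-b'$ locally uniformly as $s\to1$. By Hurwitz's theorem, applied to small disks about the $c_i$, there are critical points $c_i(s)$ of $b_s$ with $c_i(s)\to c_i$, and $b_s(c_i(s))\to-b(c_i)$. These limits are $d-2$ distinct points of $\mathbb D$. By Lemma~\ref{lem:finite}, $b_s$ has one further critical point $e_s$. Hurwitz's theorem, applied to a disk $|z|\le R$ with $\max_i|c_i|<R<1$, shows that $|e_s|>R$ for $s$ near $1$; thus $|e_s|\to1$. It remains to prove that $|b_s(e_s)|=|b(e_s)|\,|T_s(e_s)|\to1$.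

The first factor tends to $1$ because $b$ is continuous on $\overline{\mathbb D}$ and unimodular on $\partial\mathbb D$. For the second we look at $b_s$ from the new zero $s$. We have $T_s^{-1}(\zeta)=\frac{\zeta+s}{1+s\zeta}$ and $1-T_s^{-1}(\zeta)=\frac{(1-s)(1-\zeta)}{1+s\zeta}\to0$ locally uniformly, so
\[
(b_s\circ T_s^{-1})(\zeta)=b\bigl(T_s^{-1}(\zeta)\bigr)\,\zeta\to b(1)\,\zeta
\]
locally uniformly, and the derivatives tend to the unimodular constant $b(1)$. Hence for each $R<1$ the map $b_s\circ T_s^{-1}$ has no critical point in $|\zeta|\le R$ when $s$ is near $1$. Since $T_s(e_s)$ is a critical point of this map, $|T_s(e_s)|\to1$.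
\end{proof}

\begin{lemma}\label{lem:generic}
Every finite Blaschke product of degree $d\ge2$ is a locally uniform limit of generic Blaschke products of degree $d$.
\end{lemma}

\begin{proof}
Fix $\kappa$ with $|\kappa|=1$. For $\mathbf z=(z_1,\dots,z_d)\in\mathbb D^d$ let $b_{\mathbf z}=\kappa\prod_kT_{z_k}$, let $v_1,\dots,v_{d-1}$ be its values at the critical points in $\mathbb D$ listed with multiplicity, and let
\[
\Delta(\mathbf z)=\prod_{i<j}(v_i-v_j)^2 ,
\]
so that $b_{\mathbf z}$ is generic if and only if $\Delta(\mathbf z)\ne0$. Every product of degree $d$ is some $b_{\mathbf z}$ for some $\kappa$, and $\mathbf z\mapsto b_{\mathbf z}$ is continuous into $\mathcal B$. So it suffices to show that $\{\Delta\ne0\}$ is dense in $\mathbb D^d$.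

The individual $v_i$ need not depend smoothly on $\mathbf z$, but their symmetric functions do. Fix $\mathbf z^0\in\mathbb D^d$ and choose $\rho<1$ such that the critical points of $b_{\mathbf z^0}$ in $\mathbb D$ lie in $|\zeta|<\rho$. By Hurwitz's theorem and Lemma~\ref{lem:finite}, for $\mathbf z$ near $\mathbf z^0$ all $d-1$ critical points of $b_{\mathbf z}$ lie in $|\zeta|<\rho$, and the residue theorem gives
\[
\sum_{i=1}^{d-1}v_i^k=\frac1{2\pi i}\oint_{|\zeta|=\rho}b_{\mathbf z}(\zeta)^k\,\frac{b_{\mathbf z}''(\zeta)}{b_{\mathbf z}'(\zeta)}\,d\zeta\qquad(k\ge1).
\]
To see that this is real-analytic in $\mathbf z$, replace $\bar z_k$ by an independent variable $y_k$ and put $\beta(\zeta)=\kappa\prod_k\frac{\zeta-z_k}{1-y_k\zeta}$. By compactness of the circle, $\beta'\ne0$ on $|\zeta|=\rho$ for $(\mathbf z,\mathbf y)$ near $(\mathbf z^0,\overline{\mathbf z^0})$. There the integral of $\beta^k\beta''/\beta'$ is holomorphic in $(\mathbf z,\mathbf y)$, and its restriction to $\mathbf y=\bar{\mathbf z}$ is real-analytic. Being a symmetric polynomial in the $v_i$, $\Delta$ is a polynomial in their power sums by Newton's identities. So $\Delta$ is real-analytic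 on the connected open set $\mathbb D^d$.

Multiplication by a unimodular constant rotates the critical values and preserves genericity, so Lemma~\ref{lem:exist} provides a generic $b_{\mathbf z}$ with the given $\kappa$. Thus $\Delta\not\equiv0$, and by the identity theorem for real-analytic functions $\Delta$ vanishes on no nonempty open set.
\end{proof}

\section{The Baire argument}\label{sec:baire}

For a holomorphic $f:\mathbb D\to\mathbb D$ let
\[
\tau_f(z)=\frac{(1-|z|^2)|f'(z)|}{1-|f(z)|^2}.
\]
The Schwarz--Pick lemma says that $\tau_f\le1$, that $\tau_f\equiv1$ if $f\in\operatorname{Aut}(\mathbb D)$, and that $f\in\operatorname{Aut}(\mathbb D)$ as soon as $\tau_f(z)=1$ at one point. The number $\tau_f(0)$ depends only on $f(0)$ and $f'(0)$, and is a continuous function of $f\in\mathcal B$.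

\begin{lemma}\label{lem:baire}
The set $\operatorname{Aut}(\mathbb D)$ is closed in $\mathcal B$, and $X$ is a nonempty Baire space.
\end{lemma}

\begin{proof}
We have $\operatorname{Aut}(\mathbb D)=\{f\in\mathcal B:\tau_f(0)=1\}$, which is closed in $\mathcal B$. The closed unit ball of $H^\infty$ is a compact metric space for locally uniform convergence, by Montel's theorem. Let $K$ be the set of $f$ in the ball such that $f'$ is zero-free or $f'\equiv0$. A locally uniform limit of zero-free functions is zero-free or identically $0$ by Hurwitz's theorem, so $K$ is closed, hence compact. The constants form a closed subset of $K$, and the nonconstant elements of $K$ map $\mathbb D$ into $\mathbb D$ by the maximum principle. So $\mathcal L=K\setminus\{\text{constants}\}$ is open in $K$, and $X$ is open in $\mathcal L$. An open subset of a complete metric space is a Baire space by the Baire category theorem. Finally $z/2\in X$.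
\end{proof}

\begin{proposition}\label{prop:dense}
For every $\varepsilon>0$ the set $U_\varepsilon\cap X$ is dense in $X$.
\end{proposition}

\begin{proof}
Let $f\in X$. By Carath\'eodory's theorem \cite[Thm.~I.2.1]{Garnett}, $f$ is a locally uniform limit of functions $b_n$, each of which is a finite Blaschke product or a unimodular constant. Since $f$ is neither a limit of constants nor, by Lemma~\ref{lem:baire}, a limit of automorphisms, $b_n$ has degree at least $2$ for large $n$. By Lemma~\ref{lem:generic} we may replace $b_n$ by a generic product at distance less than $1/n$, and so assume that every $b_n$ is generic.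

Let $C_n$ be the set of critical points of $b_n$ in $\mathbb D$, and let $r_n=\min_{c\in C_n}|c|$. Here the hypothesis $f\in\mathcal L$ enters: on each disk $|z|\le R<1$ the function $|f'|$ has a positive minimum and $b_n'\to f'$ uniformly, so $r_n>R$ for large $n$. Thus $r_n\to1$, and $0\notin C_n$ for large $n$. Let $\pi_n=\pi_{C_n}$ and $G_n=b_n\circ\pi_n$. By Proposition~\ref{prop:formula}, $G_n\in X$, and since $b_n$ is generic the sum \eqref{eq:formula} has at most one term, so that
\[
\mu(G_n,a)\le2\log\frac1{r_n}\qquad(a\in\mathbb D).
\]
Hence $G_n\in U_\varepsilon\cap X$ for large $n$. Finally, $|\pi_n(z)|\le|z|$ by the Schwarz lemma, so for $|z|\le R<1$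
\[
|G_n(z)-f(z)|\le\max_{|w|\le R}|b_n(w)-f(w)|+|f(\pi_n(z))-f(z)|,
\]
which tends to $0$ uniformly by Lemma~\ref{lem:identity} and the uniform continuity of $f$ on $|w|\le R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:baire}, $X$ is a nonempty Baire space. The sets $U_{1/k}\cap X$ are open in $X$ by Lemma~\ref{lem:open} and dense by Proposition~\ref{prop:dense}. Their intersection is a dense $G_\delta$ subset of $X$, in particular nonempty, and by Lemma~\ref{lem:zero} it is the set of indestructible Blaschke products in $X$. If one of them were maximal, it would be equivalent to $B_\emptyset$, since its critical set is empty. But $B_\emptyset$ has degree $1$ by Theorem~\ref{thm:KR}, so the function would be an automorphism and would not lie in $X$.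
\end{proof}

The approximants $G_n$ are never indestructible, since they have positive defect at each critical value of $b_n$. The indestructible products appear only through the Baire category theorem.

\section{Arbitrary critical sets}\label{sec:crit}

If $f$ has no critical points, then $f\circ B_{\mathcal C}$ has critical set $\mathcal C$. So we can transport the examples of Theorem~\ref{thm:main} to any critical set, provided that composition preserves indestructibility. To tell the resulting maps apart, and to reach every $t$ in \eqref{eq:t}, we use $\tau$. The chain rule gives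
\begin{equation}\label{eq:chain}
\tau_{f\circ h}=(\tau_f\circ h)\,\tau_h
\end{equation}
for holomorphic self-maps $f,h$ of $\mathbb D$. In particular $\tau_{T\circ f\circ\sigma}=\tau_f\circ\sigma$ for $T,\sigma\in\operatorname{Aut}(\mathbb D)$, and equivalent maps have the same $\tau$. After multiplication by $1-|z_0|^2$, equation \eqref{eq:t} reads $\tau_g(z_0)=t\,\tau_{B_{\mathcal C}}(z_0)$.

\begin{lemma}\label{lem:compose}
If $f$ and $M$ are indestructible Blaschke products, then so is $f\circ M$.
\end{lemma}

\begin{proof}
Let $a\in\mathbb D$, and let $(p_k)$ be the zeros of the Blaschke product $T_a\circ f$, so that $|T_a\circ f|=\prod_k|T_{p_k}|$. Put $P=T_a\circ f\circ M\in\mathcal B$ and $P_n=\prod_{k\le n}T_{p_k}\circ M$. Then $|P_n|\to|P|$ pointwise. Each $T_{p_k}\circ M$ is a Blaschke product because $M$ is indestructible, so $P_n$ is a Blaschke product. The quotient $(T_a\circ f)/\prod_{k\le n}T_{p_k}$ is holomorphic, so $P/P_n$ is holomorphic, and the zeros of $P_n$ are, with multiplicity, among those of $P$. Omitting factors of modulus at most $1$ increases a product, so $|B_P|\le|P_n|$. In the limit $|B_P|\le|P|=|B_P||g_P|$. Hence $|g_P|\ge1$ off the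 zeros of $P$, so $g_P$ is a unimodular constant and $P$ is a Blaschke product.
\end{proof}

For $f\in\mathcal L$ the function $\tau_f$ is positive and continuous. We need it to take arbitrarily small values when $f\in X$. The reason is that the local inverse of $f$ must break down somewhere inside $\mathbb D$: a segment of finite hyperbolic length then has a preimage of infinite hyperbolic length, and $\tau_f$ is the ratio of the length elements.

\begin{lemma}\label{lem:tau}
Let $f\in X$. There are a $C^1$ path $\Gamma:[0,1)\to\mathbb D$ and a point $a\in\mathbb D$ such that $|\Gamma(s)|\to1$ and $f(\Gamma(s))\to a$ as $s\to1$. Moreover $\inf_{\mathbb D}\tau_f=0$, and $\tau_f$ takes every value in $(0,\tau_f(0)]$.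
\end{lemma}

\begin{proof}
Replacing $f$ by $T_{f(0)}\circ f$ affects neither the hypothesis nor the conclusions, so let $f(0)=0$. Let $\rho$ be the supremum of all $r\in(0,1]$ for which there is a holomorphic $\varphi:\{|w|<r\}\to\mathbb D$ with $\varphi(0)=0$ and $f(\varphi(w))=w$. Since $f'(0)\neq0$, we have $\rho>0$, and any two such $\varphi$ agree near $0$, hence on their common domain. So there is such a $\varphi$ on $D_\rho=\{|w|<\rho\}$. If $\rho=1$, then $|f'(0)||\varphi'(0)|=1$ with both factors at most $1$, and the Schwarz lemma makes $f$ a rotation. As $f\notin\operatorname{Aut}(\mathbb D)$, we have $\rho<1$.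

We claim that $|\varphi(sa)|\to1$ as $s\to1$ for some $a$ with $|a|=\rho$. Suppose not, and let $|a|=\rho$. Then $\varphi(s_na)\to\zeta\in\mathbb D$ for some $s_n\to1$, and $f(\zeta)=a$. Let $V\subset\mathbb D$ be an open neighborhood of $\zeta$ on which $f$ is injective, let $\Omega_a\subset f(V)$ be a disk centered at $a$, and let $\psi_a$ be the inverse of $f|_V$ on $\Omega_a$. For large $n$ we have $s_na\in\Omega_a$ and $\varphi(s_na)\in V$, so $\varphi=\psi_a$ near $s_na$, and therefore on the convex set $\Omega_a\cap D_\rho$. If $\Omega_a$ and $\Omega_{a'}$ meet, with $a\ne a'$, their intersection is convex and contains interior points of the chord from $a$ to $a'$, which lie in $D_\rho$; so $\psi_a=\psi_{a'}$ on $\Omega_a\cap\Omega_{a'}$. Thus $\varphi$ extends, as a right inverse of $f$ with values in $\mathbb D$, to an open set containing $\overline{D_\rho}$, and this contradicts the definition of $\rho$.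

Take $a$ as in the claim and put $\Gamma(s)=\varphi(sa)$. Then $f(\Gamma(s))=sa\to a$, which proves the first statement. Differentiating gives $|f'(\Gamma)||\Gamma'|=\rho$, so with $\delta=\inf_{\mathbb D}\tau_f$
\[
\delta\,\frac{|\Gamma'(s)|}{1-|\Gamma(s)|^2}\le\tau_f(\Gamma(s))\,\frac{|\Gamma'(s)|}{1-|\Gamma(s)|^2}=\frac{\rho}{1-s^2\rho^2}.
\]
The function $|\Gamma|$ is locally Lipschitz, vanishes at $0$, and has derivative at most $|\Gamma'|$ almost everywhere. Integrating over $[0,s]$ therefore gives $\delta\operatorname{artanh}|\Gamma(s)|\le\operatorname{artanh}(s\rho)\le\operatorname{artanh}\rho<\infty$. Since $|\Gamma(s)|\to1$, this forces $\delta=0$. The last statement follows from the intermediate value theorem on the connected set $\mathbb D$.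
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
Let $M=B_{\mathcal C}$. For $t=1$ take $g=M$. Let $0<t<1$. The set $\{f\in X:\tau_f(0)>t\}$ is open in $X$, and it is nonempty because it contains $z\mapsto sz$ for $t<s<1$. By the density statement of Theorem~\ref{thm:main} it contains an indestructible Blaschke product $f$. By Lemma~\ref{lem:tau} there is $w_1\in\mathbb D$ with $\tau_f(w_1)=t$. Choose $\sigma\in\operatorname{Aut}(\mathbb D)$ with $\sigma(M(z_0))=w_1$, and put
\[
f_1=f\circ\sigma,\qquad g=f_1\circ M .
\]
Then $f_1$ is an indestructible Blaschke product in $X$ with $\tau_{f_1}(M(z_0))=t$. By Theorem~\ref{thm:KR} and Lemma~\ref{lem:compose}, $g$ is an indestructible Blaschke product. Since $g'=(f_1'\circ M)M'$ and $f_1'$ has no zeros, $g$ has critical set exactly $\mathcal C$, with multiplicities. By \eqref{eq:chain}, $\tau_g(z_0)=t\,\tau_M(z_0)$, which is \eqref{eq:t}.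

The hypothesis $z_0\notin\mathcal C$ gives $\tau_M(z_0)>0$, so $t$ is determined by $\tau_g(z_0)$, and hence by the equivalence class of $g$. (For $z_0\in\mathcal C$ both sides of \eqref{eq:t} would vanish.) The maximal Blaschke products with critical set $\mathcal C$ are exactly the maps equivalent to $M$, and for them $t=1$. So $g$ is not maximal when $t<1$. For the last assertion fix any $z_0\in\mathbb D\setminus\mathcal C$, which exists because $\mathcal C$ is countable. Different values of $t\in(0,1]$ give inequivalent maps $g$, so there are at least continuum many classes; and there are at most continuum many, because a holomorphic function on $\mathbb D$ is determined by its sequence of Taylor coefficients. Exactly one class, that of $M$, consists of maximal products.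
\end{proof}

\begin{remark}
The products $g=f_1\circ B_{\mathcal C}$ constructed for $t<1$ are infinite. Indeed, $f_1$ is an infinite Blaschke product, since by Lemma~\ref{lem:finite} a finite one without critical points has degree $1$ and is an automorphism. Moreover $B_{\mathcal C}$ maps $\mathbb D$ onto $\mathbb D$, since each $T_p\circ B_{\mathcal C}$ is a Blaschke product and so has a zero. Hence $g$ has infinitely many zeros. Thus a finite set $\mathcal C$ is the critical set of infinite indestructible Blaschke products, although $B_{\mathcal C}$ is finite.
\end{remark}

\begin{thebibliography}{9}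

\bibitem{Garnett}
Garnett, \emph{Bounded Analytic Functions}.

\bibitem{KR}
Daniela Kraus and Oliver Roth, \emph{Maximal Blaschke Products}, arXiv:1303.6769 (2013).

\end{thebibliography}
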